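\title{The commutative center of a Moufang loop with trivial nucleus}

\begin{abstract}
Doro conjectured that in a Moufang loop with trivial nucleus the commutative center is a normal subloop. We disprove this with an explicit countable, locally finite Moufang loop of exponent $3$ built from an exterior algebra over $\mathbb F_3$. We also show that a counterexample cannot be finitely generated: if a Moufang loop is generated by its cubes and finitely many further elements, and no element other than $1$ lies in both the nucleus and the commutative center, then the commutative center is trivial.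
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{loop} is a set $M$ with a multiplication and a two-sided identity $1$ such that all the maps $L_a\colon x\mapsto ax$ and $R_a\colon x\mapsto xa$ are bijections of $M$. It is a \emph{Moufang loop} if
\begin{equation}\label{eq:moufang}
(xy)(zx)=(x(yz))x\qquad\text{for all }x,y,z\in M .
\end{equation}
Moufang loops are diassociative: any two elements generate a subgroup. So $x^n$, $x^{-1}$ and $xyx$ need no brackets, and associativity can fail only for three or more elements. A Moufang loop has \emph{exponent} $3$ if $x^3=1$ for all $x$.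

The \emph{multiplication group} $\operatorname{Mlt}(M)$ is the permutation group generated by all $L_a$ and $R_a$; we compose maps from right to left. The elements of $\operatorname{Mlt}(M)$ that fix $1$ are the \emph{inner mappings}, and a subloop is \emph{normal} if it is invariant under all of them. In a group the elements of $\operatorname{Mlt}(M)$ are the maps $x\mapsto axb$, so the inner mappings are the conjugations. They are automorphisms, and therefore characteristic subgroups are normal. A loop has further inner mappings, such as $R_{yz}^{-1}R_zR_y$, which sends $x$ to the solution $x'$ of $x'(yz)=(xy)z$. Nothing in the definition makes these automorphisms, so the normality of a characteristic subloop becomes a question.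

The center of a group splits, for a Moufang loop $M$, into two notions. The \emph{commutative center} (or Moufang center) and the \emph{nucleus} are
\begin{align*}
\operatorname{C}(M)&=\{c\in M\mid cx=xc\ \text{for all }x\in M\},\\
\operatorname{Nuc}(M)&=\{a\in M\mid (ax)y=a(xy)\ \text{for all }x,y\in M\}.
\end{align*}
The first ignores associativity and the second ignores commutativity. (The asymmetry in the second definition is harmless: the left, middle and right nuclei of a Moufang loop coincide \cite{Bruck}.) We call $\operatorname{Z}(M)=\operatorname{Nuc}(M)\cap\operatorname{C}(M)$ the \emph{center}. It is known that $\operatorname{C}(M)$ is always a characteristic subloop, and that it need not be normal; for example, it is not normal in certain Moufang loops of exponent $3$ of orders $3^8$ and $3^{11}$. The problem we solve is the following; see \cite{GZ}.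

\medskip
\noindent\textbf{Conjecture} (S.~Doro). \emph{Let $M$ be a Moufang loop. If $\operatorname{Nuc}(M)=1$, then $\operatorname{C}(M)$ is normal in $M$.}
\medskip

The simplest cases all agree with the conjecture. If $M$ is commutative, then $\operatorname{C}(M)=M$ is normal. For every $c\in\operatorname{C}(M)$ the cube $c^3$ lies in the nucleus (Lemma~\ref{lem:cube}), so $\operatorname{C}(M)=1$ whenever $\operatorname{Nuc}(M)=1$ and $M$ has no element of order $3$. By Theorem~\ref{thm:fg} below, no finite loop can refute the conjecture; in particular the loops of orders $3^8$ and $3^{11}$ have nontrivial nucleus. Nevertheless the conjecture is false.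

\begin{theorem}\label{thm:counter}
There is a countable, locally finite Moufang loop $M$ of exponent $3$, an extension of an elementary abelian $3$-group by an elementary abelian $3$-group, with $\operatorname{Nuc}(M)=1$ and $\operatorname{C}(M)$ not normal in $M$.
\end{theorem}

Here \emph{locally finite} means that every finite subset lies in a finite subloop.

\begin{theorem}\label{thm:fg}
Let $M$ be a Moufang loop generated by finitely many elements together with all cubes $x^3$ $(x\in M)$; for example, let $M$ be finite or finitely generated. If $\operatorname{C}(M)\ne1$, then $\operatorname{Z}(M)\ne1$. In particular, if $\operatorname{Nuc}(M)=1$ (or only $\operatorname{Z}(M)=1$), then $\operatorname{C}(M)=1$, so Doro's conjecture holds for such $M$.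
\end{theorem}

Thus every counterexample is infinitely generated, even modulo cubes. The loop of Theorem~\ref{thm:counter} is an increasing union of finite loops whose commutative centers are not normal and whose centers are nontrivial, as Theorem~\ref{thm:fg} demands; but each central element stops being nuclear in a larger member of the union.

Section~\ref{sec:example} proves Theorem~\ref{thm:counter} by direct computation. For a finitely generated commutative loop, Theorem~\ref{thm:fg} follows from the Bruck--Slaby theorem on central nilpotency, recalled in Section~\ref{sec:finite}. Sections~\ref{sec:group}--\ref{sec:end} reduce the general case to that theorem by constructing from $M$ first a group with an action of $S_3$ and then a commutative Moufang loop.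

\section{A counterexample from an exterior algebra}\label{sec:example}

\subsection{A family of loops}

Let $W$ be a vector space over $\mathbb F_3$, let $\Lambda=\Lambda(W)$ be its exterior algebra, and let $R=\Lambda^{\mathrm{even}}$ be the even part. Vectors anticommute and have square $0$, so a product of vectors with a repeated factor vanishes, and $abc=bca=cab$ for $a,b,c\in W$. The ring $R$ is commutative, is central in $\Lambda$, and contains every product of two vectors. If $(e_i)$ is a basis of $W$, the monomials $e_{i_1}\cdots e_{i_k}$ with $i_1<\dots<i_k$ form a basis of $\Lambda$. Multiplication by $e_i$ kills the monomials that contain $e_i$ and sends the others, up to sign, to distinct monomials. This gives the one property of $\Lambda$ that drives the example: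
\begin{itemize}
\item[(F)] for $u\in\Lambda$ and $i\neq j$, we have $e_iu\ne0$ if and only if some monomial occurring in $u$ avoids $e_i$, and $e_ie_ju\neq0$ if and only if some monomial occurring in $u$ avoids both $e_i$ and $e_j$.
\end{itemize}
If $W$ is infinite-dimensional, fresh basis vectors are always available, so no nonzero $u$ is killed by all $e_i$ or by all $e_ie_j$.

We want a loop with trivial nucleus and a commutative center that is neither trivial nor everything. We start from the commutative operation
\[
(w,v)+(w',v')=\bigl(w+w',\;v+v'+ww'(v-v')\bigr)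
\]
on $W\times R$. It will turn out to define a commutative Moufang loop whose nucleus is trivial when $W$ is infinite-dimensional; its commutative center is the whole loop. To shrink the commutative center we shift the operation: fix $t=(e,\varepsilon)$ with $e\in W$, $\varepsilon\in\mathbb F_3$, put $-t=(-e,-\varepsilon)$, and consider the isotope $xy=(x+t)+(y+(-t))$. For $x=(w,v)$, $y=(w',v')$ we have
\[
x+t=\bigl(w+e,\;v+\varepsilon+we(v-\varepsilon)\bigr),\qquad y+(-t)=\bigl(w'-e,\;v'-\varepsilon+ew'(v'+\varepsilon)\bigr).
\]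
The product $(w+e)(w'-e)=ww'-we+ew'$ annihilates $we$ and $ew'$, so the second component of the sum is
\[
v+v'+we(v-\varepsilon)+ew'(v'+\varepsilon)+(ww'-we+ew')(v-v'+2\varepsilon).
\]
Collecting the terms with $ww'$, $we$ and $ew'$ and using $3=0$, we obtain
\begin{equation}\label{eq:product}
(w,v)(w',v')=\bigl(w+w',\;v+v'+ww'(v-v'-\varepsilon)+e(w'v-wv')\bigr).
\end{equation}
We take \eqref{eq:product} as the definition and write $M(e,\varepsilon)$ for $W\times R$ with this product; the derivation is not used again. The commutative operation is $M(0,0)$, and the counterexample is $M(e,1)$ with $e\ne0$ and $W$ of countably infinite dimension.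

The second component in \eqref{eq:product} is affine in $v$ and $v'$. With
\[
\lambda(w,w')=1+ww'+ew',\qquad \mu(w,w')=1-ww'-ew
\]
the product reads
\begin{equation}\label{eq:affine}
(w,v)(w',v')=\bigl(w+w',\;\lambda(w,w')\,v+\mu(w,w')\,v'-\varepsilon ww'\bigr).
\end{equation}

\begin{lemma}\label{lem:loop}
$M(e,\varepsilon)$ is a loop with identity $(0,0)$, and $(xx)x=(0,0)$ for all $x$. The map $(w,v)\mapsto w$ is a homomorphism onto $(W,+)$ with kernel $0\times R\cong(R,+)$. The elements $(w,v)$ and $(w',v')$ commute if and only if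
\begin{equation}\label{eq:comm}
e(w'v-wv')-\varepsilon ww'=0 .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:product}, $(0,0)$ is an identity. We have $\lambda(w,w')=1+(w+e)w'$ and $\mu(w,w')=1-w(w'-e)$. A product of two vectors has square $0$, so both are units of $R$. Hence, given one factor and the product in \eqref{eq:affine}, the first and then the second component of the other factor are uniquely determined and exist. From \eqref{eq:product}, $(w,v)(w,v)=(2w,2v)=(-w,-v)$ and $(-w,-v)(w,v)=(0,e(-wv+wv))=(0,0)$. First components add, and $(0,v)(0,v')=(0,v+v')$. Finally, the products $(w,v)(w',v')$ and $(w',v')(w,v)$ have the same first component, and since $w'w=-ww'$ their second components differ by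
\[
ww'(v-v'-\varepsilon)+ww'(v'-v-\varepsilon)+2e(w'v-wv')=2\bigl(e(w'v-wv')-\varepsilon ww'\bigr).\qedhere
\]
\end{proof}

\subsection{Four vectors: the commutative center is not normal}

The failure of normality is visible on four independent vectors and needs only the definition. In $M(e,1)$ the element $(e,1)$ commutes with everything because the two terms of \eqref{eq:comm} cancel. An inner mapping changes its second component and destroys the cancellation.

\begin{lemma}\label{lem:nonnormal}
Let $e,e_1,e_2,e_3\in W$ be linearly independent and $M=M(e,1)$. Then $c=(e,1)$ lies in $\operatorname{C}(M)$, and some inner mapping sends $c$ to $(e,1+e_1e_2)\notin\operatorname{C}(M)$.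
\end{lemma}

\begin{proof}
For $(w,v)=(e,1)$ the left side of \eqref{eq:comm} is $e(w'-ev')-ew'=0$, so $c\in\operatorname{C}(M)$. Let $y=(e_1,0)$ and $z=(e_2,0)$. By \eqref{eq:product}, $cy=(e+e_1,\,1+ee_1)$ and $yz=(e_1+e_2,\,-e_1e_2)$. The second components of $(cy)z$ and $c(yz)$ are
\begin{align*}
1+ee_1+(e+e_1)e_2\,ee_1+ee_2(1+ee_1)&=1+e(e_1+e_2),\\
1-e_1e_2+e(e_1+e_2)\,e_1e_2+e(e_1+e_2)&=1+e(e_1+e_2)-e_1e_2 .
\end{align*}
Let $\psi=R_{yz}^{-1}R_zR_y$, an inner mapping with $\psi(c)(yz)=(cy)z$. Comparing first components gives $\psi(c)=(e,p)$ for some $p\in R$. By \eqref{eq:affine} the second components of $(e,p)(yz)$ and $(e,1)(yz)$ differ by $\lambda_0(p-1)$, where $\lambda_0=\lambda(e,e_1+e_2)=1+2e(e_1+e_2)$; so $\lambda_0(p-1)=e_1e_2$. Since $\lambda_0$ is a unit and $\lambda_0e_1e_2=e_1e_2$, we get $p=1+e_1e_2$. For $(w,v)=(e,1+e_1e_2)$ and $(w',v')=(e_3,0)$ the left side of \eqref{eq:comm} is $ee_3(1+e_1e_2)-ee_3=ee_3e_1e_2\ne0$.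
\end{proof}

\subsection{The Moufang identity and the associator}

\begin{proposition}\label{prop:moufang}
$M(e,\varepsilon)$ is a Moufang loop. For $x=(a,p)$, $y=(b,q)$, $z=(c,r)$, the second component of $(xy)z$ minus that of $x(yz)$ is
\begin{equation}\label{eq:assoc}
bc\,p+ca\,q+ab\,r+\varepsilon\,e\,abc .
\end{equation}
\end{proposition}

\begin{proof}
First components add, so only second components matter. By \eqref{eq:affine}, the second component of a bracketed word in $x,y,z$ is a combination of $p,q,r,\varepsilon$ with coefficients in $R$ that depend only on $a,b,c$. We compute the four coefficients separately.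

Put $\alpha=bc$, $\beta=ca$, $\gamma=ab$ and $\omega=abc$. Any product of two of $\alpha,\beta,\gamma$ has a repeated vector and vanishes. Moreover $a\alpha=b\beta=c\gamma=\omega$, and the other six products of one of $a,b,c$ with one of $\alpha,\beta,\gamma$ vanish. Hence, for $A,A'$ in the span of $\alpha,\beta,\gamma$ and $u,u'$ in the span of $a,b,c$,
\begin{equation}\label{eq:rule}
(1+A+eu)(1+A'+eu')=1+A+A'+e(u+u')+e(uA'+u'A),
\end{equation}
where $uA'+u'A$ is a multiple of $\omega$ that can be read off from the coefficients; also $(A+eu)\,e\omega=0$.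

\emph{The word $x(yz)$.} Here $a(b+c)=\gamma-\beta$ and $\mu(a,b+c)=1+\beta-\gamma-ea$. The coefficients are
\begin{align*}
p:\quad&\lambda(a,b+c)=1-\beta+\gamma+e(b+c),\\
q:\quad&(1+\beta-\gamma-ea)(1+\alpha+ec)=1+\alpha+\beta-\gamma+e(c-a)-2e\omega,\\
r:\quad&(1+\beta-\gamma-ea)(1-\alpha-eb)=1-\alpha+\beta-\gamma-e(a+b),\\
\varepsilon:\quad&-(1+\beta-\gamma-ea)\alpha-(\gamma-\beta)=-\alpha+\beta-\gamma+e\omega .
\end{align*}

\emph{The word $(xy)z$.} Here $(a+b)c=\alpha-\beta$ and $\lambda(a+b,c)=1+\alpha-\beta+ec$. The coefficients are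
\begin{align*}
p:\quad&(1+\alpha-\beta+ec)(1+\gamma+eb)=1+\alpha-\beta+\gamma+e(b+c),\\
q:\quad&(1+\alpha-\beta+ec)(1-\gamma-ea)=1+\alpha-\beta-\gamma+e(c-a)-2e\omega,\\
r:\quad&\mu(a+b,c)=1-\alpha+\beta-e(a+b),\\
\varepsilon:\quad&-(1+\alpha-\beta+ec)\gamma-(\alpha-\beta)=-\alpha+\beta-\gamma-e\omega .
\end{align*}
The differences are $\alpha$, $-2\beta=\beta$, $\gamma$ and $-2e\omega=e\omega$, which proves \eqref{eq:assoc}.

\emph{The word $(x(yz))x$.} Here $(a+b+c)a=\beta-\gamma$. We multiply the coefficients of $x(yz)$ by $\lambda_1=\lambda(a+b+c,a)=1+\beta-\gamma+ea$, add $\mu(a+b+c,a)=1-\beta+\gamma-e(a+b+c)$ to the coefficient of $p$, and add $\gamma-\beta$ to that of $\varepsilon$. For $p$, rule \eqref{eq:rule} gives $\lambda_1(1-\beta+\gamma+e(b+c))=1+e(a+b+c)$, because $a(\gamma-\beta)+(b+c)(\beta-\gamma)=0$. For $q$ the cross term is $a(\alpha+\beta-\gamma)+(c-a)(\beta-\gamma)=0$, and for $r$ it is $a(-\alpha+\beta-\gamma)-(a+b)(\beta-\gamma)=-2\omega$. For $\varepsilon$, $\lambda_1(-\alpha+\beta-\gamma+e\omega)=-\alpha+\beta-\gamma+e\omega-e\omega$.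 So the coefficients are
\begin{equation}\label{eq:rhs}
\begin{array}{ll}
p:\ 2-\beta+\gamma, & q:\ 1+\alpha+2\beta-2\gamma+ec-2e\omega,\\[2pt]
\varepsilon:\ -\alpha, & r:\ 1-\alpha+2\beta-2\gamma-eb-2e\omega .
\end{array}
\end{equation}

\emph{The word $(xy)(zx)$.} The second components of $xy$ and $zx$ are
\[
m=(1+\gamma+eb)p+(1-\gamma-ea)q-\varepsilon\gamma,\qquad n=(1-\beta-ec)p+(1+\beta+ea)r-\varepsilon\beta .
\]
With $s=(a+b)(c+a)=\alpha-\beta-\gamma$, the second component of $(xy)(zx)$ is $\lambda_2m+\mu_2n-\varepsilon s$, where $\lambda_2=1+s+e(a+c)$ and $\mu_2=1-s-e(a+b)$. Since $as=\omega$ and $bs=cs=-\omega$, rule \eqref{eq:rule} gives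
\begin{align*}
p:\quad&\lambda_2(1+\gamma+eb)+\mu_2(1-\beta-ec)\\
&\quad=\bigl(1+\alpha-\beta+e(a+b+c)\bigr)+\bigl(1-\alpha+\gamma-e(a+b+c)\bigr)=2-\beta+\gamma,\\
q:\quad&\lambda_2(1-\gamma-ea)=1+\alpha-\beta-2\gamma+ec-2e\omega,\\
r:\quad&\mu_2(1+\beta+ea)=1-\alpha+2\beta+\gamma-eb-2e\omega,\\
\varepsilon:\quad&-\lambda_2\gamma-\mu_2\beta-s=(-\gamma-e\omega)+(-\beta+e\omega)-s=-\alpha .
\end{align*}
These agree with \eqref{eq:rhs} up to $3\beta$ in the coefficient of $q$ and $3\gamma$ in the coefficient of $r$. As the characteristic is $3$, identity \eqref{eq:moufang} holds.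
\end{proof}

\subsection{The nucleus escapes to infinity}

\begin{lemma}\label{lem:nucleus}
Let $\dim W\ge2$ and $M=M(e,\varepsilon)$. Then
\[
\operatorname{Nuc}(M)=\{(0,p)\mid bc\,p=0\ \text{for all }b,c\in W\}=\operatorname{Z}(M).
\]
If $\dim W=n<\infty$, this is $0\times\Lambda^m(W)\neq1$, where $m$ is the even one of $n-1$ and $n$. If $W$ is infinite-dimensional, it is trivial.
\end{lemma}

\begin{proof}
The element $(a,p)$ is nuclear if and only if \eqref{eq:assoc} vanishes for all $b,c,q,r$. Taking $c=0$, $r=1$ gives $ab=0$ for all $b\in W$, which forces $a=0$: otherwise choose $b$ independent of $a$. For $a=0$, \eqref{eq:assoc} is $bc\,p$. Such an element $(0,p)$ satisfies $ew'p=0$ for all $w'$, so it lies in $\operatorname{C}(M)$ by \eqref{eq:comm}. By (F), $e_ie_jp=0$ for all $i\neq j$ exactly when every monomial occurring in $p$ omits at most one basis vector. In dimension $n$ this means degree at least $n-1$; in infinite dimension no monomial has this property, so $p=0$.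
\end{proof}

For $\dim W=4$ and $e\neq0$, the loop $M(e,1)$ has order $3^{4+8}=3^{12}$, its commutative center is not normal, and its nucleus $0\times\Lambda^4(W)$ has order $3$. Enlarging $W$ keeps Lemma~\ref{lem:nonnormal} intact and moves the nucleus to higher degree.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $W$ have basis $e=e_0,e_1,e_2,\dots$ and let $M=M(e,1)$. By Proposition~\ref{prop:moufang} and Lemma~\ref{lem:loop}, $M$ is a Moufang loop of exponent $3$ and an extension of $(R,+)$ by $(W,+)$, two countable elementary abelian $3$-groups. A finite subset of $M$ involves finitely many basis vectors, so it lies in $W_0\times\Lambda^{\mathrm{even}}(W_0)$ for a finite-dimensional subspace $W_0\ni e$. This set is finite, closed under \eqref{eq:product}, and a loop by Lemma~\ref{lem:loop} applied to $W_0$. So $M$ is locally finite. By Lemma~\ref{lem:nucleus}, $\operatorname{Nuc}(M)=1$, and by Lemma~\ref{lem:nonnormal}, $\operatorname{C}(M)$ is not normal.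
\end{proof}

\begin{remark}\label{rem:params}
Both components of $t=(e,\varepsilon)$ must be nonzero. Let $W$ be infinite-dimensional. Taking $(w',v')=(0,1)$ in \eqref{eq:comm} gives $ew=0$, and the remaining condition $w'(\varepsilon w-ev)=0$ for all $w'$ gives $ev=\varepsilon w$ by (F). So $\operatorname{C}(M(e,\varepsilon))=\{(w,v)\mid ew=0,\ ev=\varepsilon w\}$. The kernel of a surjective loop homomorphism is normal, since an inner mapping induces on the image a map that fixes the identity. If $e=0$ and $\varepsilon=0$, the commutative center is the whole loop. If $e=0\ne\varepsilon$, it is the kernel $0\times R$ of the projection to $W$. If $e\ne0=\varepsilon$, it is $\mathbb F_3e\times(e\Lambda\cap R)$, the kernel of reduction modulo $e$ onto the loop $M(0,0)$ built on $W/\mathbb F_3e$. In the counterexample it is $\{(\kappa e,\kappa+u)\mid\kappa\in\mathbb F_3,\ u\in e\Lambda\cap R\}$.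
\end{remark}

\section{A group with an action of $S_3$}\label{sec:group}

We turn to Theorem~\ref{thm:fg}. From now on $M$ is an arbitrary Moufang loop. The plan is to attach to $M$ a group $G$ whose center is trivial when $\operatorname{Z}(M)=1$, and to produce a nontrivial central element of $G$ from an element $1\neq c\in\operatorname{C}(M)$ by the fixed point property of finite $3$-groups.

We use the following standard facts \cite{Bruck}. Besides \eqref{eq:moufang}, which we write as $(xy)(zx)=x(yz)x$, the identities
\begin{equation}\label{eq:moufang23}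
(xux)y=x(u(xy)),\qquad((xy)u)y=x(yuy)
\end{equation}
hold in $M$; they say that $L_{aba}=L_aL_bL_a$ and $R_{aba}=R_aR_bR_a$. The loop $M$ has the inverse property $x^{-1}(xy)=y=(yx)x^{-1}$, and $(xy)^{-1}=y^{-1}x^{-1}$; so a nonempty subset closed under products and inverses is a subloop. Finally $L_{x^n}=L_x^n$, $R_{x^n}=R_x^n$ for $n\in\mathbb Z$, and $L_xR_x=R_xL_x=:P_x$.

The Moufang identities relate the three maps $L_a$, $R_a$, $P_a^{-1}$, whose product is $1$. In $\operatorname{Mlt}(M)$ these maps play different roles. The symmetry between them appears when the equation $xy=z$ is replaced by the symmetric equation $(xy)z=1$. Let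
\[
\Pi=\{(x,y,z)\in M^3\mid (xy)z=1\},
\]
and let $\mathcal A$ be the group of triples $(\phi_1,\phi_2,\phi_3)$ of permutations of $M$ such that $\phi_1\times\phi_2\times\phi_3$ maps $\Pi$ onto $\Pi$. Two coordinates of a point of $\Pi$ can be chosen freely and determine the third, so an element of $\mathcal A$ is determined by any two of its components.

If $(xy)z=1$, then $z=y^{-1}x^{-1}$, so $yz=x^{-1}$ and $(yz)x=1$; also $(y^{-1}x^{-1})z^{-1}=zz^{-1}=1$. Thus $\Pi$ is invariant under $(x,y,z)\mapsto(y,z,x)$ and $(x,y,z)\mapsto(y^{-1},x^{-1},z^{-1})$. Conjugation by these two permutations of $M^3$ gives automorphisms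
\[
\rho(\phi_1,\phi_2,\phi_3)=(\phi_2,\phi_3,\phi_1),\qquad\sigma(\phi_1,\phi_2,\phi_3)=(J\phi_2J,\,J\phi_1J,\,J\phi_3J)
\]
of $\mathcal A$, where $J(x)=x^{-1}$. They satisfy $\rho^3=\sigma^2=1$, and $\sigma\rho\sigma(\phi_1,\phi_2,\phi_3)=(\phi_3,\phi_1,\phi_2)$, that is, $\sigma\rho\sigma=\rho^{-1}$. So the abstract group $S=\langle\rho,\sigma\mid\rho^3=\sigma^2=(\sigma\rho)^2=1\rangle\cong S_3$ acts on $\mathcal A$.

For $a\in M$ put
\[
a_1=(L_a,R_a,P_a^{-1}),\qquad a_2=(R_a,P_a^{-1},L_a),\qquad a_3=(P_a^{-1},L_a,R_a).
\]
If $z=(xy)^{-1}$, then $(ax)(ya)=a(xy)a$ has inverse $a^{-1}za^{-1}=P_a^{-1}(z)$. So $a_1\in\mathcal A$, and $a_2=\rho(a_1)$, $a_3=\rho(a_2)$ lie in $\mathcal A$ too. Let $G=\langle a_i\mid a\in M,\ i=1,2,3\rangle\le\mathcal A$. Indices are read modulo $3$, so that $\rho(a_i)=a_{i+1}$.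

\begin{lemma}\label{lem:relations}
For all $a,b,x,y\in M$, all $n\in\mathbb Z$ and all $i$:
\begin{itemize}
\item[(a)] $a_1,a_2,a_3$ commute, $a_1a_2a_3=1$, $(a^n)_i=a_i^n$, and $a_ib_ia_i=(aba)_i$;
\item[(b)] $\sigma(a_1)=a_1^{-1}$, $\sigma(a_2)=a_3^{-1}$, $\sigma(a_3)=a_2^{-1}$;
\item[(c)] the product of $M$ is expressed in $G$ in two ways:
\begin{equation}\label{eq:five}
(xy)_i=x_{i+2}^{-1}\,y_i\,x_{i+1}^{-1}=y_{i+1}^{-1}\,x_i\,y_{i+2}^{-1}.
\end{equation}
\end{itemize}
In particular $G$ is invariant under $S$.
\end{lemma}

\begin{proof}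
(a) The maps $L_a,R_a,P_a^{-1}$ commute and have product $1$. For the last two formulas apply a power of $\rho$ to reduce to $i=1$ and compare the first two components.

(b) From $(x^{-1}a)^{-1}=a^{-1}x$ we get $JR_aJ=L_a^{-1}$, hence $JL_aJ=R_a^{-1}$; so $\sigma(a_1)$ and $a_1^{-1}$ agree in two components. Then $\sigma(a_2)=\sigma\rho(a_1)=\rho^{-1}\sigma(a_1)=a_3^{-1}$, and applying $\sigma$ gives $\sigma(a_3)=a_2^{-1}$.

(c) Again take $i=1$ and compare two components. For $(xy)_1=x_3^{-1}y_1x_2^{-1}$ they read $L_{xy}=P_xL_yR_x^{-1}$ and $R_{xy}=L_x^{-1}R_yP_x$, that is, $(xy)(ux)=x(yu)x$ and $x(u(xy))=(xux)y$ for all $u$. For $(xy)_1=y_2^{-1}x_1y_3^{-1}$ they read $L_{xy}=R_y^{-1}L_xP_y$ and $R_{xy}=P_yR_xL_y^{-1}$, that is, $((xy)u)y=x(yuy)$ and $(yu)(xy)=y(ux)y$. All four are instances of \eqref{eq:moufang} and \eqref{eq:moufang23}.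
\end{proof}

\begin{lemma}\label{lem:center}
If $\operatorname{Z}(M)=1$, then $Z(G)=1$.
\end{lemma}

\begin{proof}
Let $(\phi_1,\phi_2,\phi_3)\in Z(G)$. In each position, both $L_a$ and $R_a$ occur as components of generators of $G$, so each $\phi=\phi_j$ commutes with all $L_a$ and $R_a$. Put $n=\phi(1)$. Then $\phi(x)=\phi L_x(1)=xn$ and $\phi(x)=\phi R_x(1)=nx$, so $n\in\operatorname{C}(M)$; and $n(xy)=\phi R_y(x)=R_y\phi(x)=(nx)y$, so $n\in\operatorname{Nuc}(M)$. Hence $n=1$ and $\phi=1$.
\end{proof}

\section{Commuting elements and cubes}\label{sec:cubes}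

\begin{lemma}\label{lem:cube}
If $c\in\operatorname{C}(M)$, then $c^3\in\operatorname{Z}(M)$. If moreover $c^3=1$, then $c_1=c_2=c_3=(L_c,L_c,L_c)$.
\end{lemma}

\begin{proof}
We have $L_c=R_c$, so $P_c=L_c^2$ and $L_{c^3}=L_c^3=R_c^3=R_{c^3}$; thus $c^3\in\operatorname{C}(M)$. The element $c_1c_3^{-1}=(L_c^3,1,L_c^{-3})$ lies in $\mathcal A$. Applied to $(x,y,(xy)^{-1})\in\Pi$, it shows that $(c^3x)y$ is the inverse of $c^{-3}(xy)^{-1}$, so $(c^3x)y=(xy)c^3=c^3(xy)$ and $c^3\in\operatorname{Nuc}(M)$. If $c^3=1$, then $P_c^{-1}=L_c^{-2}=L_c$.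
\end{proof}

For the rest of this section fix $c\in\operatorname{C}(M)$ with $c^3=1$ and write
\[
\hat c=c_1=c_2=c_3\in G .
\]
Then $\hat c^{\,3}=1$, $\rho(\hat c)=\hat c$, and $\hat c\ne1$ if $c\ne1$. We ask how far $\hat c$ is from being central in $G$. Write ${}^gh=ghg^{-1}$ and $f_i(k)={}^{k_i}\hat c$ for $k\in M$; note that $\rho(f_i(k))=f_{i+1}(k)$. The information we have about $c$ is $ck=kc$, and \eqref{eq:five} gives several expressions for $(ck)_1=(kc)_1$. Comparing them shows that the three generators attached to $k$ move $\hat c$ in the same way.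

\begin{lemma}\label{lem:A}
For every $k\in M$, $f_1(k)=f_2(k)=f_3(k)$. Denote this element by $f(k)$. Then $\hat c$, $f(k)$, $f(k^{-1})$ commute and $\hat c\,f(k)\,f(k^{-1})=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:five} and $k_3^{-1}=k_1k_2=k_2k_1$,
\begin{align*}
(ck)_1&=c_3^{-1}k_1c_2^{-1}=\hat c^{-1}k_1\hat c^{-1},\\
(ck)_1&=k_2^{-1}\hat c\,k_3^{-1}=k_2^{-1}\hat c\,k_2k_1=f_2(k^{-1})\,k_1,\\
(kc)_1&=k_3^{-1}\hat c\,k_2^{-1}=k_1k_2\hat c\,k_2^{-1}=k_1f_2(k).
\end{align*}
The three right sides are equal. The first two give $f_2(k^{-1})=\hat c^{-1}f_1(k)^{-1}$. The first and third give $f_2(k)=f_1(k^{-1})^{-1}\hat c^{-1}$, which for $k^{-1}$ in place of $k$ reads $f_2(k^{-1})=f_1(k)^{-1}\hat c^{-1}$. So $\hat c$ commutes with $f_1(k)$, and $f_2(k^{-1})=(\hat cf_1(k))^{-1}$. Applying $\rho$, we find that $\hat c$ commutes with every $f_i(k)$ and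
\begin{equation}\label{eq:shift}
f_{i+1}(k^{-1})=(\hat c\,f_i(k))^{-1}\qquad\text{for all }i\text{ and }k.
\end{equation}
Using \eqref{eq:shift} twice, $f_{i+2}(k)=f_{i+1}(k^{-1})^{-1}\hat c^{-1}=\hat cf_i(k)\hat c^{-1}=f_i(k)$. Since indices are taken modulo $3$, all $f_i(k)$ are equal. Now \eqref{eq:shift} says $\hat cf(k)f(k^{-1})=1$, and it expresses $f(k^{-1})$ through the commuting elements $\hat c$ and $f(k)$.
\end{proof}

Three commuting elements with product $1$ that act in the same way should act with order $3$. This is why cubes appear in Theorem~\ref{thm:fg}. Let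
\[
K=\{a\in M\mid a_i\ \text{commutes with }\hat c\ \text{for }i=1,2,3\}.
\]
By \eqref{eq:five} and $(a^{-1})_i=a_i^{-1}$, $K$ is a subloop.

\begin{lemma}\label{lem:B}
$x^3\in K$ for all $x\in M$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:A} for $x^{-1}$ and for $x$,
\[
{}^{x_1^{-1}}\hat c={}^{x_3^{-1}}\hat c={}^{x_1x_2}\hat c={}^{x_1}f_2(x)={}^{x_1}f_1(x)={}^{x_1^2}\hat c .
\]
So $x_1^3=(x^3)_1$ commutes with $\hat c$. Apply $\rho$ and $\rho^2$.
\end{proof}

\begin{example}\label{ex:cubes}
This already proves Theorem~\ref{thm:fg} when $M$ is generated by its cubes. Suppose $\operatorname{Z}(M)=1$ and $c\in\operatorname{C}(M)$. Then $c^3=1$ by Lemma~\ref{lem:cube}, and $K=M$ by Lemma~\ref{lem:B}. So $\hat c\in Z(G)=1$ by Lemma~\ref{lem:center}, and $c=L_c(1)=1$.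
\end{example}

In general $\hat c$ need not be central, and we look for a central element in its normal closure. For this we need a \emph{normal} subgroup of $G$ that centralizes $\hat c$ and has finite $3$-power index. Lemma~\ref{lem:B} covers the elements $(x^3)_i$ but not their conjugates. Section~\ref{sec:invol} shows that every conjugate of $(x^3)_1$ has the form $k_2^{-1}(b^3)_1k_2$, and such an element centralizes $\hat c$ exactly when $(b^3)_1$ centralizes $f(k)$. The next lemma supplies this.

\begin{lemma}\label{lem:C}
If $a\in K$, then $a_i$ commutes with $f(k)$ for all $i$ and all $k\in M$.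
\end{lemma}

\begin{proof}
We show that both $a_i^3$ and $a_i^2$ commute with $f(k)$. By Lemma~\ref{lem:A}, $f$ may be computed with any index. By \eqref{eq:five},
\[
f(ak)={}^{a_{i+2}^{-1}k_ia_{i+1}^{-1}}\hat c={}^{a_{i+2}^{-1}}f(k)\qquad\text{for all }i,
\]
so ${}^{a_j^{-1}}f(k)$ does not depend on $j$, and each $a_ja_i^{-1}$ commutes with $f(k)$. Since $1=a_1a_2a_3=a_i^3\,(a_{i+1}a_i^{-1})(a_{i+2}a_i^{-1})$, so does $a_i^3$.

By Lemma~\ref{lem:relations}(a), $f(aka)={}^{a_ik_ia_i}\hat c={}^{a_i}f(k)$ and $f((aka)^{-1})=f(a^{-1}k^{-1}a^{-1})={}^{a_i^{-1}}f(k^{-1})$. Lemma~\ref{lem:A} for $aka$, and Lemma~\ref{lem:A} for $k$ conjugated by $a_i$, give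
\[
\hat c\cdot{}^{a_i}f(k)\cdot{}^{a_i^{-1}}f(k^{-1})=1=\hat c\cdot{}^{a_i}f(k)\cdot{}^{a_i}f(k^{-1}).
\]
Hence $a_i^2$ commutes with $f(k^{-1})$ for every $k$, and so with $f(k)$ for every $k$.
\end{proof}

\section{A conjugation-invariant set of involutions}\label{sec:invol}

The set $\{x_1\mid x\in M\}$ is not given as a union of conjugacy classes of $G$. The remedy is to adjoin $S$: since $\sigma$ inverts $x_1$, the element $x_1\sigma$ is an involution, and these involutions behave well under conjugation.

Let $\Gamma=G\rtimes S$, so that $\rho g\rho^{-1}=\rho(g)$ and $\sigma g\sigma=\sigma(g)$ for $g\in G$. Let $\sigma_1=\sigma$ and $\sigma_{i+1}=\rho\sigma_i\rho^{-1}$ be the three involutions of $S$; then $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2=\sigma_3$. Conjugating Lemma~\ref{lem:relations}(b) by powers of $\rho$ gives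
\begin{equation}\label{eq:sigma}
\sigma_ia_i\sigma_i=a_i^{-1},\qquad\sigma_ia_j\sigma_i=a_l^{-1}\quad\text{for }\{i,j,l\}=\{1,2,3\}.
\end{equation}
Put $x[i]=x_i\sigma_i$, $D_i=\{x[i]\mid x\in M\}$ and $D=D_1\cup D_2\cup D_3$. Then $1[i]=\sigma_i$ and $\rho\,x[i]\,\rho^{-1}=x[i+1]$.

\begin{lemma}\label{lem:D}
For all $x,y\in M$ and all $i$:
\begin{itemize}
\item[(a)] $D$ consists of involutions and generates $\Gamma$;
\item[(b)] $x[i]\,y[i+1]\,x[i]=y[i+1]\,x[i]\,y[i+1]=((xy)^{-1})[i+2]$; hence $(de)^3=1$ if $d\in D_i$, $e\in D_j$, $i\ne j$;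
\item[(c)] $D$ is closed under conjugation by $\Gamma$, and each $D_i$ under conjugation by $G$;
\item[(d)] $x[i]\,y[i]=y_{i+1}^{-1}\,(xy^{-1})_i\,y_{i+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:sigma}, $x[i]^2=x_ix_i^{-1}=1$, and $x[i]\neq1$ because its image in $S$ is $\sigma_i$. The group $\langle D\rangle$ contains $\sigma_i$ and $x_i=x[i]\sigma_i$.

(b) Conjugating by $\rho$, we may take $i=1$. By (a), $x[i]=\sigma_ix_i^{-1}$. Using \eqref{eq:sigma},
\begin{align*}
x[1]\,y[2]\,x[1]&=x_1\sigma_1y_2\sigma_2\sigma_1x_1^{-1}=x_1y_3^{-1}\sigma_3x_1^{-1}=x_1y_3^{-1}x_2\,\sigma_3,\\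
y[2]\,x[1]\,y[2]&=y_2\sigma_2x_1\sigma_1\sigma_2y_2^{-1}=y_2x_3^{-1}\sigma_3y_2^{-1}=y_2x_3^{-1}y_1\,\sigma_3 .
\end{align*}
The two expressions in \eqref{eq:five} for $(y^{-1}x^{-1})_3$ are $y_2x_3^{-1}y_1$ and $x_1y_3^{-1}x_2$, so both lines equal $(y^{-1}x^{-1})[3]$. Two distinct indices are $i,i+1$ in some order, so $ded=ede$ for $d,e$ in different classes, and for involutions this means $(de)^3=1$.

(c) Let $d,e\in D$. If they lie in different classes, $ded\in D$ by (b). In the same class, $x[i]\,y[i]\,x[i]=x_iy_i^{-1}x_i\sigma_i=(xy^{-1}x)[i]$. Since the involutions in $D$ generate $\Gamma$, the set $D$ is closed under conjugation. Conjugation by $G$ preserves the coset $G\sigma_i$, and $D_i=D\cap G\sigma_i$.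

(d) Put $a=xy^{-1}$, so $x=ay$. Then $x[i]\,y[i]=x_iy_i^{-1}=y_{i+1}^{-1}a_iy_{i+2}^{-1}y_i^{-1}=y_{i+1}^{-1}a_iy_{i+1}$ by \eqref{eq:five} and $y_1y_2y_3=1$.
\end{proof}

Part (b) shows that $D$ encodes $\Pi$: conjugating $y[2]$ by $x[1]$ gives $z[3]$ with $(xy)z=1$. Let $Q$ be the normal closure in $G$ of all elements $(x^3)_i$. The group $S$ permutes these elements, since $\sigma_ix_j^3\sigma_i$ has the form $((x^{-1})^3)_l$. So $Q$ is normal in $\Gamma$.

\begin{proposition}\label{prop:Q}
If $c\in\operatorname{C}(M)$ and $c^3=1$, then $Q$ centralizes $\hat c$.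
\end{proposition}

\begin{proof}
Let $x\in M$, $g\in G$. Since $x_1=x[1]\,1[1]$, Lemma~\ref{lem:D}(c) shows that $gx_1g^{-1}$ is a product of two elements of $D_1$, so $gx_1g^{-1}=k_2^{-1}b_1k_2$ for some $b,k\in M$ by Lemma~\ref{lem:D}(d). Cubing gives $g(x^3)_1g^{-1}=k_2^{-1}(b^3)_1k_2$. By Lemmas~\ref{lem:B} and~\ref{lem:C}, $(b^3)_1$ commutes with $f(k)=k_2\hat ck_2^{-1}$, so $k_2^{-1}(b^3)_1k_2$ commutes with $\hat c$. Since $\rho$ fixes $\hat c$ and preserves $G$, the same holds for the conjugates of $(x^3)_2$ and $(x^3)_3$.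
\end{proof}

\section{The quotient $G/Q$ is a finite $3$-group}\label{sec:finite}

By Lemma~\ref{lem:D}(b) and (d), passing to $\Gamma/Q$ makes $(de)^3=1$ for \emph{all} $d,e$ in the image of $D$. The model for this situation is a vector space over $\mathbb F_3$ with the point reflections $s_d(x)=-d-x$: there $s_ds_es_d=s_{-d-e}$, and $-d-e$ is the third point of the line through $d\neq e$. Conjugation of reflections thus recovers the operation $d\circ e=-d-e$, and $d+e=0\circ(d\circ e)$ recovers the addition. In general the same recipe yields a commutative Moufang loop.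

\begin{lemma}\label{lem:cml}
Let $B\neq\emptyset$ be a set of involutions in a group such that $ded\in B$ and $(de)^3=1$ for all $d,e\in B$. Fix $o\in B$ and put
\[
d\circ e=ded,\qquad -d=o\circ d,\qquad d+e=-(d\circ e).
\]
Then $E=(B,+)$ is a commutative Moufang loop with identity $o$ in which $-d$ is the inverse of $d$ and $d+d=-d$. Moreover $d\circ e=-(d+e)$ and
\begin{equation}\label{eq:circ}
x\circ(y\circ z)=-x+(y+z).
\end{equation}
\end{lemma}

\begin{proof}
The operation $\circ$ satisfies $d\circ d=d$, $d\circ e=e\circ d$ (this is $(de)^3=1$) and $d\circ(d\circ e)=e$, and each map $e\mapsto d\circ e$, being a conjugation, is an automorphism of $\circ$. In particular $d\mapsto-d$ is an automorphism of $\circ$ with $-(-d)=d$ and $-o=o$, and $-(d+e)=d\circ e$. The operation $+$ is commutative, $o+e=o\circ(o\circ e)=e$, and $d+e=h$ is equivalent to $d\circ e=-h$, that is, to $e=d\circ(-h)$. So $E$ is a loop. Further $d+d=-d$ and $-d+d=-(d\circ(d\circ o))=o$. Since $(-u)+(-v)=-((-u)\circ(-v))=u\circ v$, we get \eqref{eq:circ} from $u=x$, $v=y\circ z$, and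 also
\[
(x+y)+(x+z)=(x\circ y)\circ(x\circ z)=x\circ(y\circ z)=(x+x)+(y+z).
\]
For $y=o$ this reads $x+(x+z)=(x+x)+z$. Hence $(x+y)+(z+x)=(x+(y+z))+x$, which is \eqref{eq:moufang}.
\end{proof}

We recall central nilpotency for a commutative Moufang loop $E$, written additively. An element $\zeta$ of $\operatorname{Z}(E)=\operatorname{Nuc}(E)$ satisfies $(\zeta+x)+y=\zeta+(x+y)=(\zeta+y)+x$, so central elements can be moved freely in and out of brackets. Hence $\operatorname{Z}(E)$ is an abelian group, and the cosets $x+\operatorname{Z}(E)$ form a commutative Moufang loop $E/\operatorname{Z}(E)$. The loop $E$ is \emph{centrally nilpotent} if iterating $E\mapsto E/\operatorname{Z}(E)$ reaches the trivial loop in finitely many steps. The Bruck--Slaby theorem \cite[Ch.~VIII, Thm.~10.1]{Bruck} implies that every finitely generated commutative Moufang loop is centrally nilpotent.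

\begin{lemma}\label{lem:finite}
Let $E$ be a finitely generated commutative Moufang loop of exponent $3$. Then $E$ is finite of $3$-power order, and $\operatorname{Mlt}(E)$ is a finite $3$-group.
\end{lemma}

\begin{proof}
By the Bruck--Slaby theorem we may induct on the number of steps needed to reach the trivial loop, for which there is nothing to prove. Let $Z=\operatorname{Z}(E)$. By induction $E/Z$ is finite of $3$-power order and $\operatorname{Mlt}(E/Z)$ is a finite $3$-group.

Let $T\ni o$ be a (finite) set of coset representatives of $Z$. Every element of $E$ is uniquely $t+\zeta$ with $t\in T$, $\zeta\in Z$. Let $Z_0\le Z$ be generated by the $Z$-parts of the finitely many elements $t+t'$ $(t,t'\in T)$ and of the finitely many chosen generators of $E$. Then $Z_0$ is a finite elementary abelian $3$-group. If $t+t'=t''+\zeta''$, then $(t+\zeta)+(t'+\zeta')=t''+(\zeta''+\zeta+\zeta')$, so $T+Z_0$ is closed under $+$, and under inverses since $-x=x+x$. It is a subloop containing the generators, so $E=T+Z_0$ is finite, and $|E|=|E/Z|\,|Z|$ is a power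 of $3$.

Each $L_y$ induces $L_{y+Z}$ on $E/Z$, which gives a homomorphism $\operatorname{Mlt}(E)\to\operatorname{Mlt}(E/Z)$. An element $g$ of its kernel has the form $g(x)=x+\zeta_g(x)$ with $\zeta_g(x)\in Z$. Every $L_y$, hence every $g$, commutes with the translations by elements of $Z$. So for $g,h$ in the kernel, $gh(x)=g(x)+\zeta_h(x)$ and $\zeta_{gh}=\zeta_g+\zeta_h$. Thus $g\mapsto\zeta_g$ embeds the kernel in the finite elementary abelian $3$-group of functions $E\to Z$.
\end{proof}

Lemma~\ref{lem:finite} controls a group only through its action by conjugation, that is, modulo a central subgroup. The following group-theoretic fact removes this loss; it is used here and again in Section~\ref{sec:end}.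

\begin{lemma}\label{lem:3group}
Let $H$ be a group generated by finitely many elements of order dividing $3$, and let $N\le Z(H)$ be such that $H/N$ is a finite $3$-group. Then $H$ is a finite $3$-group.
\end{lemma}

\begin{proof}
A finite $3$-group is nilpotent, so $H$ is nilpotent: its lower central series $H=H_1\ge H_2\ge\cdots$ reaches $1$. The group $H_1/H_2$ is a finite elementary abelian $3$-group by the hypothesis on generators. The commutator map induces a surjection $(H_j/H_{j+1})\otimes(H_1/H_2)\to H_{j+1}/H_{j+2}$, so every factor $H_j/H_{j+1}$ is a finite elementary abelian $3$-group.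
\end{proof}

\begin{proposition}\label{prop:GQ}
If $M$ is generated by a finite set $Y$ together with all cubes, then $G/Q$ is a finite $3$-group.
\end{proposition}

\begin{proof}
Let bars denote images in $\bar\Gamma=\Gamma/Q$. Since $Q\le G$, the elements of $\bar D$ still map onto involutions of $S$, so they are involutions. By Lemma~\ref{lem:D}, $\bar D$ generates $\bar\Gamma$ and is closed under conjugation. If $d,e\in D$ lie in different classes, then $(de)^3=1$; if they lie in $D_i$, then $(de)^3$ is a $G$-conjugate of some $(a^3)_i$ by Lemma~\ref{lem:D}(d), so it lies in $Q$. Lemma~\ref{lem:cml} with $B=\bar D$ and $o=\bar\sigma_1$ gives a commutative Moufang loop $E=(\bar D,+)$ of exponent $3$.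

\emph{$E$ is finitely generated.} Let $F$ be the subloop of $E$ generated by $\bar\sigma_2$ and the elements $\overline{y[1]}$, $y\in Y$. It contains $o=\bar\sigma_1$ and is closed under $\circ$, because $d\circ e=-(d+e)$; so it contains $\bar\sigma_3=\bar\sigma_1\circ\bar\sigma_2$. Put $X_i=\{x\in M\mid\overline{x[i]}\in F\}$, so that $1\in X_i$ for all $i$. By Lemma~\ref{lem:D}(b),
\begin{equation}\label{eq:X}
x\in X_i,\ y\in X_{i+1}\quad\Longrightarrow\quad(xy)^{-1}\in X_{i+2}.
\end{equation}
Taking $y=1$ or $x=1$ gives $X_i^{-1}\subseteq X_j$ for all $i\ne j$. Hence $X_i\subseteq X_j^{-1}\subseteq X_l$ whenever $\{i,j,l\}=\{1,2,3\}$. So $X_1=X_2=X_3=:X$ is closed under inverses and, by \eqref{eq:X}, under products; it is a subloop of $M$. It contains $Y$, and it contains every cube because $\overline{(x^3)[1]}=\overline{(x^3)_1\sigma_1}=\bar\sigma_1$. Therefore $X=M$ and $F=E$.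

\emph{From $E$ to $G/Q$.} By Lemma~\ref{lem:finite}, $\bar D$ is finite and $\operatorname{Mlt}(E)$ is a finite $3$-group. Let $H\le\bar\Gamma$ be generated by the finitely many products $dd'$ with $d,d'\in\bar D$; they have order dividing $3$. By \eqref{eq:circ}, conjugation by $dd'$ acts on $\bar D$ as $e\mapsto d\circ(d'\circ e)=-d+(d'+e)$, an element of $\operatorname{Mlt}(E)$. So conjugation defines a homomorphism $H\to\operatorname{Mlt}(E)$, and its kernel centralizes the generating set $\bar D$ of $\bar\Gamma$, hence is central in $H$. By Lemma~\ref{lem:3group}, $H$ is a finite $3$-group. Since $\bar x_i=\overline{x[i]}\,\bar\sigma_i\in H$, we have $G/Q\le H$.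
\end{proof}

\section{A central element}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:fg}]
Suppose that $\operatorname{Z}(M)=1$ and $1\ne c\in\operatorname{C}(M)$. By Lemma~\ref{lem:cube}, $c^3=1$, so $\hat c\in G$ is defined and has order $3$. Let $V$ be the normal closure of $\hat c$ in $G$. By Proposition~\ref{prop:Q}, $Q$ centralizes $\hat c$; being normal, it centralizes every conjugate of $\hat c$ and hence $V$. So the conjugation action of $G$ on $V$ factors through $G/Q$, a finite $3$-group by Proposition~\ref{prop:GQ}.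

In particular $\hat c$ has finitely many conjugates, so $V$ is generated by finitely many elements of order $3$. The subgroup $V\cap Q$ is central in $V$, and $V/(V\cap Q)$ embeds in $G/Q$. By Lemma~\ref{lem:3group}, $V$ is a finite $3$-group, and $V\ne1$. The orbits of $G/Q$ on $V$ have $3$-power size, so the number of fixed points is divisible by $3$; as $1$ is fixed, some $\zeta\ne1$ is fixed. Then $1\ne\zeta\in Z(G)$, contrary to Lemma~\ref{lem:center}. This proves the first assertion. The rest follows from $\operatorname{Z}(M)\subseteq\operatorname{Nuc}(M)$, and the trivial subloop is normal.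
\end{proof}

\begin{remark}\label{rem:hyp}
The assumption $\operatorname{Z}(M)=1$ is used twice: to obtain $c^3=1$ and to obtain $Z(G)=1$. The assumption on generators is used once, to show that $E$ is finitely generated. It cannot be dropped even for commutative loops: for infinite-dimensional $W$ the loop $M(0,0)$ of Section~\ref{sec:example} has trivial center by Lemma~\ref{lem:nucleus} and equals its commutative center. For the loop of Theorem~\ref{thm:counter}, which has exponent $3$, we have $Q=1$, and every other step of the proof applies to $c=(e,1)$; so in that case the loop $E$ is not finitely generated.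
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bruck}
Bruck, \emph{A Survey of Binary Systems}.

\bibitem{GZ}
Alexander N. Grishkov, Andrei V. Zavarnitsine, \emph{On the commutative center of Moufang loops}, arXiv:1711.07001 (2017).

\end{thebibliography}
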